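\title{Stochastic integrals in UMD spaces: the maximal inequality with a constant of order $\sqrt p$}

\begin{abstract}
Let $X$ be a UMD Banach space and let $W$ be a cylindrical Brownian motion. We prove that, for every $p\in[1,\infty)$, the $L^p$-norm of the maximal function of the stochastic integral $\int\phi\,dW$ of an adapted elementary process is at most $(16\beta_{2,X}+14)\sqrt p$ times the $L^p$-norm of the $\gamma$-radonifying norm of $\phi$. This answers a question posed in a survey of van Neerven, Veraar and Weis. The proof conditions on the event whose probability is to be bounded. A transport map restores the Gaussian law of each increment at a total quadratic cost bounded by the entropy of the conditioning, and what remains is again a stochastic integral, to which an estimate at a single exponent applies. The method also gives a Gaussian tail bound with optimal exponent and a characterization of the Banach spaces in which the inequality holds.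
\end{abstract}

\section{The problem}\label{sec:problem}

Throughout, $H$ is a real separable Hilbert space and $X\ne\{0\}$ is a Banach space, regarded as a real space. The letters $\gamma,\gamma_1,\gamma_2,\dots$ denote independent standard normal variables on an auxiliary probability space with expectation $\mathbb E'$.

Let $(\Omega,\mathcal F,(\mathcal F_t)_{t\ge0},\mathbb P)$ be a filtered probability space; we assume neither completeness nor right-continuity of the filtration. An \emph{$H$-cylindrical Brownian motion} $W$ is a family of real adapted processes $(W_th)_{t\ge0}$, $h\in H$, with continuous paths and $W_0h=0$, such that for $s<t$ the increment $(W_t-W_s)h$ is centered normal with variance $(t-s)\|h\|^2$ and independent of $\mathcal F_s$, and $\mathbb E\,W_th\,W_sh'=(s\wedge t)\langle h,h'\rangle$. Expanding the square shows $\mathbb E|W_t(ch+c'h')-cW_th-c'W_th'|^2=0$, so $W$ is linear in $h$: any given linear relation holds almost surely for each $t$, and by continuity almost surely for all $t$ at once.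

For a vector $h$ of a Hilbert space and $x\in X$, let $h\otimes x$ be the operator $h'\mapsto\langle h',h\rangle x$. An \emph{adapted elementary process} is a finite sum
\begin{equation}\label{eq:elementary}
\phi=\sum_{j=1}^J1_{(a_j,b_j]\times E_j}\,h_j\otimes x_j,\qquad 0\le a_j<b_j<\infty,\quad E_j\in\mathcal F_{a_j},\quad h_j\in H,\quad x_j\in X,
\end{equation}
and its stochastic integral is
\[
M_t=\int_0^t\phi\,dW=\sum_{j=1}^J1_{E_j}\,(W_{t\wedge b_j}h_j-W_{t\wedge a_j}h_j)\,x_j .
\]
The paths of $M$ are continuous and constant after the time $T=\max_jb_j$.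

For a Hilbert space $\mathcal H$, the space $\gamma(\mathcal H,X)$ of \emph{$\gamma$-radonifying operators} is the completion of the finite-rank operators $\sum_{k=1}^nu_k\otimes x_k$, with $u_1,\dots,u_n$ orthonormal in $\mathcal H$, for the norm
\[
\Big\|\sum_{k=1}^nu_k\otimes x_k\Big\|_{\gamma(\mathcal H,X)}=\Big(\mathbb E'\Big\|\sum_{k=1}^n\gamma_kx_k\Big\|^2\Big)^{1/2}.
\]
The value does not depend on the representation, because the standard Gaussian law on $\mathbb R^n$ is invariant under rotations. Only finite-rank operators occur below: for each $\omega$, the process $\phi$ defines the finite-rank operator $u\mapsto\int_0^\infty\phi(t,\omega)u(t)\,dt$ from $L^2(\mathbb R_+;H)$ to $X$, again denoted by $\phi(\omega)$. We attach to $\phi$ three random variables,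
\[
M^*=\sup_{t\ge0}\|M_t\|,\qquad N=\|\phi\|_{\gamma(L^2(\mathbb R_+;H),X)},\qquad S=\|\phi\|_{\mathcal L(L^2(\mathbb R_+;H),X)},
\]
and we study the constant in the maximal inequality
\begin{equation}\label{eq:star}\tag{$*$}
\|M^*\|_{L^p(\Omega)}\le C_{p,X}\,\|N\|_{L^p(\Omega)}\qquad\text{for all adapted elementary }\phi .
\end{equation}
The left side is the norm of $M$ in $L^p(\Omega;C_{\rm b}(\mathbb R_+;X))$, and $\|N\|_{L^p(\Omega)}$ is the norm of $\phi$ in $L^p(\Omega;\gamma(L^2(\mathbb R_+;H),X))$.

Two cases show what $N$ measures. If $X=\mathbb R$, then $\phi$ is an $H$-valued process, the operator $\phi(\omega)$ has rank at most one, and $N=S=(\int_0^\infty\|\phi(t)\|^2\,dt)^{1/2}$ is the square root of the quadratic variation of $M$; then \eqref{eq:star} is the upper Burkholder--Davis--Gundy inequality. If $X$ is arbitrary and $\phi$ is deterministic, then $\phi=\sum_ku_k\otimes x_k$ and $M_T=\sum_kg_kx_k$ for suitable orthonormal $u_k$ and independent standard normal $g_k$ (see Section~\ref{sec:discrete}), so that $\mathbb E\|M_T\|^2=N^2$.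 For random $\phi$, therefore, $N(\omega)$ is the size of the integral obtained by freezing $\phi(\omega)$ and integrating it against an independent copy of $W$. The inequality \eqref{eq:star} compares the adapted integral with this decoupled one.

The simplest integrand shows how fast the constant must grow.

\begin{example}\label{ex:rankone}
Let $H\ne\{0\}$ and $\phi=1_{(0,1]}\,h\otimes x$ with $\|h\|=\|x\|=1$. Then $N=S=1$ and $M^*\ge|W_1h|$, and $W_1h$ is standard normal. Hence any constant in \eqref{eq:star} satisfies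
\[
C_{p,X}\ge(\mathbb E'|\gamma|^p)^{1/p}=\sqrt2\,\Big(\Gamma\big(\tfrac{p+1}2\big)/\sqrt\pi\Big)^{1/p}.
\]
By Stirling's formula $\Gamma(\frac{p+1}2)^{1/p}\sim(p/2e)^{1/2}$, so the right side divided by $\sqrt p$ tends to $e^{-1/2}$ as $p\to\infty$. For the tails, the normal density is decreasing on $[s,s+1]$ when $s\ge0$, which gives $\mathbb P(M^*>s)\ge(2\pi)^{-1/2}e^{-(s+1)^2/2}$.
\end{example}

So $\sqrt p$ is the best order one can hope for. It is known to be attained in two cases.
\begin{itemize}
\item[(a)] If $X$ is a Hilbert space, there is a constant $C_X'$ such that \eqref{eq:star} holds with $C_{p,X}\le C_X'\sqrt p$ for every $p\in[1,\infty)$.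
\item[(b)] If $X=L^p(\mu)$, with the same exponent $p\ge1$ as in \eqref{eq:star}, then \eqref{eq:star} holds with $C_{p,X}\le C'\sqrt p$, where $C'$ depends neither on $p$ nor on the measure space.
\end{itemize}

An $X$-valued \emph{$L^2$-martingale difference sequence} is a finite sequence $d_k\in L^2(\Omega;X)$, adapted to a filtration $(\mathcal E_k)$, with $\mathbb E[d_k|\mathcal E_{k-1}]=0$. The space $X$ is \emph{UMD} if there is a constant $\beta$ such that
\[
\Big\|\sum_k\epsilon_kd_k\Big\|_{L^2(\Omega;X)}\le\beta\,\Big\|\sum_kd_k\Big\|_{L^2(\Omega;X)}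
\]
for all such sequences, on all probability spaces, and all signs $\epsilon_k=\pm1$. The least such $\beta$ is denoted by $\beta_{2,X}$. Replacing the exponent $2$ by another $p\in(1,\infty)$ defines a constant $\beta_{p,X}$ and the same class of spaces \cite[Theorem~4.2.7]{HNVW}. In a Hilbert space martingale differences are orthogonal, so $\beta_{2,X}=1$.

Van Neerven, Veraar and Weis \cite{NVW} ask whether the order $\sqrt p$ persists in every UMD space: \emph{given a UMD space $X$, is there a constant $C_X'$, depending only on $X$, such that \eqref{eq:star} holds with $C_{p,X}\le C_X'\sqrt p$ for every $p\in[1,\infty)$?} They remark that the problem is open even for a fixed space $X=L^q$ with $q\in(1,\infty)\setminus\{2\}$, the unknown point being the uniformity of the bound over the exponents $p\ne q$. The answer is yes.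

\begin{theorem}\label{thm:answer}
Let $X$ be a UMD space. For every $p\in[1,\infty)$ the inequality \eqref{eq:star} holds with $C_{p,X}\le(16\beta_{2,X}+14)\sqrt p$.
\end{theorem}

\section{Gaussian systems and the main results}\label{sec:results}

The proof changes the underlying probability measure, and it does so one increment at a time. It is therefore carried out for a discrete model of the stochastic integral. For a finite sequence $x=(x_k)_{k=1}^n$ in $X$ put
\[
N(x)=\Big(\mathbb E'\Big\|\sum_k\gamma_kx_k\Big\|^2\Big)^{1/2},\qquad S(x)=\sup_{\|x^*\|\le1}\Big(\sum_k\langle x_k,x^*\rangle^2\Big)^{1/2}.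
\]

\begin{lemma}\label{lem:NS}
Let $x=(x_k)_{k=1}^n$ be a sequence in $X$.
\begin{itemize}
\item[(i)] $\|\sum_kc_kx_k\|\le S(x)\,(\sum_kc_k^2)^{1/2}$ for all real $c_k$, and $S(x)$ is the least constant with this property.
\item[(ii)] $S(x)\le N(x)$.
\item[(iii)] If $y_k=1_I(k)x_k$ for a set $I\subset\{1,\dots,n\}$, then $N(y)\le N(x)$.
\end{itemize}
In particular, if $u_1,\dots,u_n$ are orthonormal, then $N(x)$ and $S(x)$ are the $\gamma$-norm and the operator norm of $\sum_ku_k\otimes x_k$.
\end{lemma}

\begin{proof}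
(i) The supremum of $\sum_kc_k\langle x_k,x^*\rangle$ over $\sum_kc_k^2\le1$ and $\|x^*\|\le1$ equals $S(x)$ if taken first over $c$, and $\sup_c\|\sum_kc_kx_k\|$ if taken first over $x^*$. (ii) For $\|x^*\|\le1$ we have $\sum_k\langle x_k,x^*\rangle^2=\mathbb E'\langle\sum_k\gamma_kx_k,x^*\rangle^2\le N(x)^2$. (iii) The sum $\sum_{k\in I}\gamma_kx_k$ is the conditional expectation of $\sum_k\gamma_kx_k$ given $(\gamma_k)_{k\in I}$, and conditional expectation is a contraction on $L^2(\Omega';X)$ by Jensen's inequality.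
\end{proof}

\begin{definition}\label{def:system}
A \emph{Gaussian system} $(\mathcal G_k,g_k,\xi_k)_{k\le n_0}$ on a probability space consists of a filtration $(\mathcal G_k)_{k=0}^{n_0}$, standard normal variables $g_1,\dots,g_{n_0}$ such that $g_k$ is $\mathcal G_k$-measurable and independent of $\mathcal G_{k-1}$, and simple $X$-valued variables $\xi_1,\dots,\xi_{n_0}$ such that $\xi_k$ is $\mathcal G_{k-1}$-measurable. Its \emph{partial sums} are $f_n=\sum_{k\le n}\xi_kg_k$, with $f_0=0$. The simple random variables $N(\xi)$ and $S(\xi)$ are defined pointwise in $\omega$.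

The space $X$ has \emph{property $(\mathrm G_K)$} if for every Gaussian system on every probability space and every $\alpha>0$,
\[
N(\xi)\le\alpha\ \text{ a.s.}\quad\Longrightarrow\quad\mathbb E\max_{n\le n_0}\|f_n\|\le K\alpha .
\]
\end{definition}

Property $(\mathrm G_K)$ is the weakest conceivable form of \eqref{eq:star}: an $L^1$-bound on the left from an $L^\infty$-bound on the right. What gives it strength is the quantifier over all probability spaces, since we shall apply it under a conditioned measure. The system with $n_0=1$ and $\xi_1$ a fixed unit vector shows that $K\ge\mathbb E'|\gamma|=\sqrt{2/\pi}>0$.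

\begin{theorem}[Moments]\label{thm:moments}
A UMD space $X$ has $(\mathrm G_K)$ with $K=2\beta_{2,X}$. If $X$ has $(\mathrm G_K)$, then for all adapted elementary $\phi$ and all $p\in[1,\infty)$,
\[
\|M^*\|_{L^p}\le8K\|N\|_{L^p}+14\sqrt p\,\|S\|_{L^p}\le(8K+14)\sqrt p\,\|N\|_{L^p}.
\]
\end{theorem}

Theorem~\ref{thm:answer} is the combination of these two statements.

\begin{theorem}[Tails]\label{thm:tails}
If $X$ has $(\mathrm G_K)$, then for all adapted elementary $\phi$ and all $\alpha,\sigma,r>0$,
\[
\mathbb P\big(M^*>K\alpha+r,\ N\le\alpha,\ S\le\sigma\big)\le e^{-r^2/(2\sigma^2)} .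
\]
\end{theorem}

\begin{theorem}[Characterization and optimality]\label{thm:char}
For a Banach space $X$ the following are equivalent.
\begin{itemize}
\item[(i)] $X$ has $(\mathrm G_K)$ for some $K$.
\item[(ii)] For some $p_0\in[1,\infty)$, \eqref{eq:star} holds for $p=p_0$ and $H=\mathbb R$, with a constant independent of the filtered space and of $W$.
\item[(iii)] There is $C$ such that for all $p\in[1,\infty)$, all $H$, all filtered spaces and all $W$, \eqref{eq:star} holds with constant $C\sqrt p$.
\end{itemize}
If $H\ne\{0\}$, then for no $X\ne\{0\}$ can the order $\sqrt p$ be improved, and the exponent $1/(2\sigma^2)$ in Theorem~\ref{thm:tails} cannot be replaced by $c/\sigma^2$ with $c>1/2$.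
\end{theorem}

The consequences for $X=L^q(\mu)$, including $q=1$, are in Section~\ref{sec:Lq}.

The form of Theorems~\ref{thm:moments} and~\ref{thm:tails} is the one suggested by deterministic integrands. If $x=(x_k)$ is a fixed sequence and $G=\sum_k\gamma_kx_k$, the Borell--TIS inequality (which we do not use) states that $\|G\|$ exceeds $\mathbb E'\|G\|+r$ with probability at most $e^{-r^2/(2S(x)^2)}$. Thus $N$ controls the location of $\|G\|$ and $S$ controls its fluctuations, and only the fluctuations produce growth in $p$. The theorems say that adaptedness changes this picture only through the factor $K$ in front of $N$. The geometry of $X$ enters the term that does not grow with $p$.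

Section~\ref{sec:umd} proves $(\mathrm G_K)$ for UMD spaces; this is the only place where the UMD property is used. Section~\ref{sec:small} shows the conditioning argument for one and two increments, and Section~\ref{sec:key} proves it in general. Sections~\ref{sec:discrete} and~\ref{sec:goodlambda} transfer it to stochastic integrals and derive the tail and moment bounds. Section~\ref{sec:converse} proves Theorem~\ref{thm:char}.

\section{Decoupling at the exponent two}\label{sec:umd}

We want to compare $\sum_k\xi_kg_k$ with $\sum_k\xi_kg_k'$, where the $g_k'$ are independent of everything else. The UMD property only allows changes of sign. A rotation by $45$ degrees in the plane of $(g_k,g_k')$ turns the exchange of $g_k$ and $g_k'$ into a change of sign.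

\begin{proposition}\label{prop:umd}
Let $X$ be UMD. For every Gaussian system, $\mathbb E\max_n\|f_n\|\le2\beta_{2,X}(\mathbb EN(\xi)^2)^{1/2}$. In particular $X$ has $(\mathrm G_K)$ with $K=2\beta_{2,X}$.
\end{proposition}

\begin{proof}
On a product space, let $g_1',\dots,g_{n_0}'$ be independent standard normal variables that are independent of $\mathcal G_{n_0}$, and put $\mathcal E_k=\mathcal G_k\vee\sigma(g_1',\dots,g_k')$. The pair $(g_k,g_k')$ is standard normal in $\mathbb R^2$ and independent of $\mathcal E_{k-1}$. By rotation invariance, $g_k+g_k'$, $g_k-g_k'$ and $\mathcal E_{k-1}$ are independent. Put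
\[
d_{2k-1}=\tfrac12\,\xi_k(g_k+g_k'),\qquad d_{2k}=-\tfrac12\,\xi_k(g_k-g_k').
\]
Consider the filtration $\mathcal E_0\subset\dots\subset\mathcal E_{k-1}\subset\mathcal E_{k-1}\vee\sigma(g_k+g_k')\subset\mathcal E_k\subset\cdots$. The variable $d_{2k-1}$ is measurable for $\mathcal E_{k-1}\vee\sigma(g_k+g_k')$ and has conditional mean zero given $\mathcal E_{k-1}$; the variable $d_{2k}$ is measurable for $\mathcal E_k$ and has conditional mean zero given $\mathcal E_{k-1}\vee\sigma(g_k+g_k')$. So $(d_j)$ is an $L^2$-martingale difference sequence. Since $d_{2k-1}+d_{2k}=\xi_kg_k'$ and $d_{2k-1}-d_{2k}=\xi_kg_k$, the UMD property gives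
\[
\|f_{n_0}\|_{L^2}\le\beta_{2,X}\Big\|\sum_k\xi_kg_k'\Big\|_{L^2}=\beta_{2,X}\big(\mathbb EN(\xi)^2\big)^{1/2},
\]
where the equality is Fubini's theorem on the product space. Finally $(\|f_n\|)_n$ is a nonnegative submartingale, so Doob's inequality gives $\mathbb E\max_n\|f_n\|\le\|\max_n\|f_n\|\,\|_{L^2}\le2\|f_{n_0}\|_{L^2}$.
\end{proof}

\begin{remark}\label{rem:betap}
The same argument at an exponent $p\geq 2$ gives $\|f_{n_0}\|_{L^p}\le\beta_{p,X}\|\sum_k\xi_kg_k'\|_{L^p}$, and the constant that this route produces in \eqref{eq:star} contains the factor $\beta_{p,X}$. This is too large for Theorem~\ref{thm:answer}, even on the real line. Let $p$ be an integer, let $r_1,\dots,r_{2p}$ be independent symmetric signs, let $\chi_k$ be the indicator of $\{r_{2j-1}+r_{2j}=0\text{ for all }j<k\}$, and put $d_{2k-1}=\chi_kr_{2k-1}$, $d_{2k}=\chi_kr_{2k}$ for $k\le p$. Then $|\sum_jd_j|\le2$, while $\sum_k(d_{2k-1}-d_{2k})=2p$ on the event $\{r_{2k-1}=1,\,r_{2k}=-1\text{ for all }k\}$, which has probability $4^{-p}$. Hence $\beta_{p,X}\ge\beta_{p,\mathbb R}\ge p/4$.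 We therefore use decoupling at one exponent only and obtain the dependence on $p$ from a different source.
\end{remark}

\section{Entropy, transport and two small cases}\label{sec:small}

Let $\mathbf g$ be the standard Gaussian measure on $\mathbb R$, let $\Phi$ be its distribution function, and let $\psi(s)=s\log s$ for $s>0$, $\psi(0)=0$. The function $\psi$ is convex and continuous on $[0,\infty)$. For a probability measure $\nu=\rho\,\mathbf g$ with density $\rho$, the \emph{relative entropy} is $\operatorname{Ent}(\nu|\mathbf g)=\int\psi(\rho)\,d\mathbf g$; it is nonnegative by Jensen's inequality. The \emph{quadratic transport cost} $W_2(\nu,\mathbf g)^2$ is the infimum of $\mathbb E|Z-Z'|^2$ over all pairs $(Z,Z')$ with $Z\sim\nu$ and $Z'\sim\mathbf g$. We use two facts.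
\begin{itemize}
\item Talagrand's inequality \cite{Tal}: $W_2(\nu,\mathbf g)^2\le2\operatorname{Ent}(\nu|\mathbf g)$.
\item On $\mathbb R$ the infimum is attained by the monotone coupling $(F^{-1}(U),\Phi^{-1}(U))$, where $U$ is uniform on $(0,1)$, $F$ is the distribution function of $\nu$, and $F^{-1}(u)=\min\{z:F(z)\ge u\}$; see \cite[Theorem~2.18]{Vil}.
\end{itemize}
If $\nu$ is the translate of $\mathbf g$ by $m$, the monotone coupling is the shift, of cost $m^2$, and $\rho(z)=e^{mz-m^2/2}$ gives entropy $m^2/2$; so the factor $2$ is exact. The second fact matters because it provides the coupling as an explicit function of the variable we start from.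

\begin{lemma}\label{lem:transport}
Let $\nu=\rho\,\mathbf g$ be a probability measure with bounded density $\rho$ and distribution function $F$. Define $\Theta_\nu(z)=\Phi^{-1}(F(z))$ if $0<F(z)<1$ and $\Theta_\nu(z)=0$ otherwise. Then the image of $\nu$ under $\Theta_\nu$ is $\mathbf g$, and
\[
\int|z-\Theta_\nu(z)|^2\,\nu(dz)\le2\operatorname{Ent}(\nu|\mathbf g).
\]
\end{lemma}

\begin{proof}
Let $Z\sim\nu$ and $U=F(Z)$. Since $\nu$ has no atoms, $F$ is continuous. For $u\in(0,1)$ the set $\{F\le u\}$ is then a half-line $(-\infty,z_u]$ with $F(z_u)=u$, so $\mathbb P(U\le u)=u$. Thus $U$ is uniform on $(0,1)$ and $\Theta_\nu(Z)=\Phi^{-1}(U)$ a.s.\ has law $\mathbf g$. The variable $F^{-1}(U)$ has law $\nu$, because $F^{-1}(u)\le z$ if and only if $u\le F(z)$. Also $F^{-1}(U)=F^{-1}(F(Z))\le Z$ a.s. Two ordered integrable variables with the same law coincide a.s., and $\nu$ has moments of all orders because $\rho$ is bounded. So $(Z,\Theta_\nu(Z))$ is the monotone coupling, and the two facts above give the bound.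
\end{proof}

\begin{example}[One increment]\label{ex:one}
Let $g$ be standard normal, $t>0$, $A=\{g>t\}$ and $Q=\mathbb P(\,\cdot\,|A)$. Under $Q$ the law $\nu$ of $g$ has density $1_{(t,\infty)}/\mathbb P(A)$, whose entropy is $\log(1/\mathbb P(A))$. Put $\hat g=\Theta_\nu(g)$, which is standard normal under $Q$. Then
\[
t\le\mathbb E^Qg=\mathbb E^Q\hat g+\mathbb E^Q(g-\hat g)\le0+\sqrt{2\log(1/\mathbb P(A))},
\]
that is, $\mathbb P(g>t)\le e^{-t^2/2}$. The logic is reversed compared with a direct computation: we assume that the bad event has happened, and we show that unless it is rare, it moves $g$ too little from a typical sample for the bad behavior to occur.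
\end{example}

\begin{example}[Two increments]\label{ex:two}
Adaptedness first appears for $n_0=2$. Let $\Omega=\mathbb R^2$, $\mathbb P=\mathbf g\otimes\mathbf g$, let $g_1,g_2$ be the coordinates, $\mathcal G_0$ trivial, $\mathcal G_1=\sigma(g_1)$, $\mathcal G_2=\sigma(g_1,g_2)$, and
\[
f_2=\xi_1g_1+\xi_2(g_1)\,g_2
\]
with $\xi_1\in X$ and $\xi_2$ a simple Borel function. Since $\xi_2$ may jump, $f_2$ need not be a continuous function of $(g_1,g_2)$, so moving the point $(g_1,g_2)$ a little gives no control on $f_2$. The remedy is to keep the coefficients and to move only the noise.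

Let $A\subset\mathbb R^2$ be a Borel set with $a=\mathbb P(A)>0$, let $Q=\mathbb P(\,\cdot\,|A)$, and let $A_s=\{t:(s,t)\in A\}$. Under $Q$, the law $\nu_1$ of $g_1$ has density $\rho_1(s)=\mathbf g(A_s)/a$, and the conditional law of $g_2$ given $g_1=s$ is $\nu_2^s=\mathbf g(\,\cdot\,|A_s)$, whose entropy is $\log(1/\mathbf g(A_s))=\log(1/a)-\log\rho_1(s)$. Averaging over $s$ with respect to $\nu_1$,
\[
\operatorname{Ent}(\nu_1|\mathbf g)+\int\operatorname{Ent}(\nu_2^s|\mathbf g)\,\nu_1(ds)=\int\rho_1\log\rho_1\,d\mathbf g+\log\frac1a-\int\rho_1\log\rho_1\,d\mathbf g=\log\frac1a .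
\]
The total entropy $\log(1/a)$ is thus shared between the two steps. Put $\hat g_1=\Theta_{\nu_1}(g_1)$ and $\hat g_2=\Theta_{\nu_2^{g_1}}(g_2)$. Under $Q$, the conditional law of $\hat g_2$ given $g_1=s$ is $\mathbf g$ for $\nu_1$-almost every $s$, so $\hat g_2$ is standard normal and independent of $g_1$, and Lemma~\ref{lem:transport} gives $\mathbb E^Q(|g_1-\hat g_1|^2+|g_2-\hat g_2|^2)\le2\log(1/a)$. Now write
\[
f_2=\big(\xi_1\hat g_1+\xi_2(g_1)\hat g_2\big)+\big(\xi_1(g_1-\hat g_1)+\xi_2(g_1)(g_2-\hat g_2)\big).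
\]
Under $Q$ the first bracket is a partial sum of the Gaussian system $(\mathcal G_k,\hat g_k,\xi_k)$. If $N(\xi)\le\alpha$ on $A$, then $N(\xi)\le\alpha$ holds $Q$-a.s., and $(\mathrm G_K)$ bounds the $Q$-expectation of its norm by $K\alpha$. If $S(\xi)\le\sigma$ on $A$, Lemma~\ref{lem:NS}(i) bounds the $Q$-expectation of the norm of the second bracket by $\sigma\sqrt{2\log(1/a)}$. The coupling has to be built step by step: a coupling of the law of $(g_1,g_2)$ with $\mathbf g\otimes\mathbf g$ chosen only for its cost comes with no guarantee that its second coordinate is independent of $g_1$, and without this the first bracket is not a Gaussian system.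
\end{example}

\section{The conditioning lemma}\label{sec:key}

The general statement differs from Example~\ref{ex:two} in two respects. First, $\mathcal G_k$ may contain more than $\mathcal G_{k-1}$ and $g_k$; part of the entropy is then spent on this extra information, and the identity becomes an inequality in the favorable direction. Second, the good-$\lambda$ argument of Section~\ref{sec:goodlambda} needs a bound on $\mathbb P(A)$ relative to the probability that the process reaches a lower level. We therefore start the coupling at a stopping time $\tau$ and pay only for the entropy produced after $\tau$.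

\begin{lemma}\label{lem:key}
Let $X$ have $(\mathrm G_K)$, let $(\mathcal G_k,g_k,\xi_k)_{k\le n_0}$ be a Gaussian system, let $\tau$ be a $(\mathcal G_k)$-stopping time with values in $\{0,\dots,n_0,\infty\}$, and let $B=\{\tau<\infty\}$. Let $\alpha,\sigma>0$ and let $A\in\mathcal G_{n_0}$ satisfy $A\subset B$, $\mathbb P(A)>0$, and $N(\xi)\le\alpha$, $S(\xi)\le\sigma$ on $A$. Then
\[
\mathbb E\big[\max_n\|f_n-f_{n\wedge\tau}\|\ \big|\ A\big]\le K\alpha+\sigma\sqrt{2\log\frac{\mathbb P(B)}{\mathbb P(A)}}\,.
\]
\end{lemma}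

\begin{proof}
Let $w=1_A/\mathbb P(A)$ and $Q=w\,\mathbb P=\mathbb P(\,\cdot\,|A)$. Put $\mathcal G_k^-=\mathcal G_{k-1}\vee\sigma(g_k)\subset\mathcal G_k$ and
\[
w_k=\mathbb E[w|\mathcal G_k],\qquad v_k=\mathbb E[w|\mathcal G_k^-]=\mathbb E[w_k|\mathcal G_k^-].
\]
These are the densities of $Q$ on $\mathcal G_k$ and on $\mathcal G_k^-$. They take values in $[0,1/\mathbb P(A)]$, where $\psi$ is bounded, and $w_{n_0}=w$ because $A\in\mathcal G_{n_0}$.

\emph{Step 1: the conditional law of $g_k$ under $Q$.} Since $g_k$ is independent of $\mathcal G_{k-1}$ under $\mathbb P$, every $\mathcal G_{k-1}\otimes\mathcal B(\mathbb R)$-measurable function $\Psi$ that is bounded or nonnegative satisfies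
\begin{equation}\label{eq:freeze}
\mathbb E\,\Psi(\cdot,g_k)=\mathbb E\int\Psi(\cdot,z)\,\mathbf g(dz);
\end{equation}
this holds for indicators of rectangles and extends by the monotone class theorem. The $\sigma$-field $\mathcal G_k^-$ is generated by the map $\omega\mapsto(\omega,g_k(\omega))$ into $(\Omega\times\mathbb R,\mathcal G_{k-1}\otimes\mathcal B(\mathbb R))$. By the Doob--Dynkin lemma, $v_k=V_k(\cdot,g_k)$ for a $\mathcal G_{k-1}\otimes\mathcal B(\mathbb R)$-measurable function $V_k$, which we truncate so that $0\le V_k\le1/\mathbb P(A)$. Let $m_k(\omega)=\int V_k(\omega,z)\,\mathbf g(dz)$. By \eqref{eq:freeze} with $\Psi=1_GV_k$, $G\in\mathcal G_{k-1}$, we have $m_k=\mathbb E[v_k|\mathcal G_{k-1}]=w_{k-1}$ a.s. Define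
\[
\rho_k(\omega,z)=\begin{cases}V_k(\omega,z)/m_k(\omega)&\text{if }m_k(\omega)>0,\\ 1&\text{if }m_k(\omega)=0,\end{cases}\qquad\nu_k(\omega,dz)=\rho_k(\omega,z)\,\mathbf g(dz).
\]
For every $\omega$, $\nu_k(\omega,\cdot)$ is a probability measure with bounded density, and $V_k(\omega,\cdot)=m_k(\omega)\rho_k(\omega,\cdot)$ $\mathbf g$-a.e. For measurable $\Psi\ge0$ as above,
\begin{equation}\label{eq:condlaw}
\mathbb E^Q\Psi(\cdot,g_k)=\mathbb E\big[v_k\Psi(\cdot,g_k)\big]=\mathbb E\Big[m_k\int\Psi(\cdot,z)\,\nu_k(\cdot,dz)\Big]=\mathbb E^Q\int\Psi(\cdot,z)\,\nu_k(\cdot,dz),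
\end{equation}
by the definition of $v_k$, by \eqref{eq:freeze}, and by $m_k=w_{k-1}$. Thus $\nu_k$ is the conditional law of $g_k$ given $\mathcal G_{k-1}$ under $Q$.

\emph{Step 2: the entropy budget.} Let $D_k(\omega)=\operatorname{Ent}(\nu_k(\omega,\cdot)|\mathbf g)\in[0,\infty)$, a $\mathcal G_{k-1}$-measurable variable. From $m\,\psi(V/m)=\psi(V)-V\log m$ for $m>0$ we get $m_kD_k=\int\psi(V_k(\cdot,z))\,\mathbf g(dz)-\psi(m_k)$, and both sides vanish where $m_k=0$. The event $\{\tau<k\}$ lies in $\mathcal G_{k-1}$. Using \eqref{eq:freeze} and then the conditional Jensen inequality $\psi(v_k)\le\mathbb E[\psi(w_k)|\mathcal G_k^-]$,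
\[
\mathbb E^Q[1_{\tau<k}D_k]=\mathbb E[1_{\tau<k}m_kD_k]=\mathbb E\big[1_{\tau<k}(\psi(v_k)-\psi(w_{k-1}))\big]\le\mathbb E\big[1_{\tau<k}(\psi(w_k)-\psi(w_{k-1}))\big].
\]
The sum over $k=1,\dots,n_0$ telescopes from $\tau$ to $n_0$ on $B$ and vanishes off $B$:
\[
\sum_k\mathbb E^Q[1_{\tau<k}D_k]\le\mathbb E[1_B\psi(w)]-\mathbb E[1_B\psi(w_\tau)].
\]
Since $A\subset B$, the first term is $\mathbb P(A)\psi(1/\mathbb P(A))=\log(1/\mathbb P(A))$. For the second, $\{\tau=j\}\in\mathcal G_j$ gives $\mathbb E[1_Bw_\tau]=\sum_{j=0}^{n_0}\mathbb E[1_{\tau=j}w_j]=\mathbb E[1_Bw]=1$, so $w_\tau$ has mean $1/\mathbb P(B)$ under $\mathbb P(\,\cdot\,|B)$, and Jensen's inequality yields $\mathbb E[1_B\psi(w_\tau)]\ge\mathbb P(B)\psi(1/\mathbb P(B))=\log(1/\mathbb P(B))$. In words: by time $\tau$ it is known that $B$ has occurred, so at least the entropy of $B$ has already been spent. Therefore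
\begin{equation}\label{eq:budget}
\sum_{k=1}^{n_0}\mathbb E^Q[1_{\tau<k}D_k]\le\log\frac{\mathbb P(B)}{\mathbb P(A)}.
\end{equation}

\emph{Step 3: the coupling.} Let $\Theta_k(\omega,z)=\Theta_{\nu_k(\omega,\cdot)}(z)$. It is $\mathcal G_{k-1}\otimes\mathcal B(\mathbb R)$-measurable, because the distribution function $\nu_k(\omega,(-\infty,z])$ is $\mathcal G_{k-1}$-measurable in $\omega$ and continuous in $z$. Put $\hat g_k=\Theta_k(\cdot,g_k)$, which is $\mathcal G_k$-measurable. For $G\in\mathcal G_{k-1}$ and a Borel set $C$, apply \eqref{eq:condlaw} to $\Psi=1_G1_C(\Theta_k)$ and use Lemma~\ref{lem:transport} for each $\omega$: this gives $Q(G\cap\{\hat g_k\in C\})=Q(G)\,\mathbf g(C)$. So under $Q$ the variable $\hat g_k$ is standard normal and independent of $\mathcal G_{k-1}$. Applying \eqref{eq:condlaw} to $\Psi(\omega,z)=1_{\tau(\omega)<k}|z-\Theta_k(\omega,z)|^2$, and then Lemma~\ref{lem:transport} and \eqref{eq:budget},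
\begin{equation}\label{eq:cost}
\mathbb E^Q\sum_{k=1}^{n_0}1_{\tau<k}|g_k-\hat g_k|^2\le2\sum_{k=1}^{n_0}\mathbb E^Q[1_{\tau<k}D_k]\le2\log\frac{\mathbb P(B)}{\mathbb P(A)}.
\end{equation}

\emph{Step 4: splitting the sum.} Let $\eta_k=1_{\tau<k}\,\xi_k$, which is simple and $\mathcal G_{k-1}$-measurable. Then
\[
f_n-f_{n\wedge\tau}=\sum_{k\le n}\eta_kg_k=\sum_{k\le n}\eta_k\hat g_k+\sum_{k\le n}\eta_k(g_k-\hat g_k).
\]
By Step 3, $(\mathcal G_k,\hat g_k,\eta_k)_{k\le n_0}$ is a Gaussian system under $Q$. By Lemma~\ref{lem:NS}(iii), $N(\eta)\le N(\xi)$ pointwise, and $N(\xi)\le\alpha$ holds $Q$-a.s.\ because $Q(A)=1$. Property $(\mathrm G_K)$ on the probability space $(\Omega,\mathcal G_{n_0},Q)$ gives $\mathbb E^Q\max_n\|\sum_{k\le n}\eta_k\hat g_k\|\le K\alpha$. By Lemma~\ref{lem:NS}(i) with $c_k=1_{k\le n}1_{\tau<k}(g_k-\hat g_k)$,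
\[
\max_n\Big\|\sum_{k\le n}\eta_k(g_k-\hat g_k)\Big\|\le S(\xi)\Big(\sum_{k=1}^{n_0}1_{\tau<k}|g_k-\hat g_k|^2\Big)^{1/2}.
\]
Since $S(\xi)\le\sigma$ holds $Q$-a.s., the Cauchy--Schwarz inequality and \eqref{eq:cost} bound the $Q$-expectation of the right side by $\sigma(2\log(\mathbb P(B)/\mathbb P(A)))^{1/2}$. Adding the two bounds proves the lemma.
\end{proof}

The bounds on $N(\xi)$ and $S(\xi)$ are needed only on $A$. Conditioning turns them into almost sure bounds, so no stopping of the integrand at the time when $N$ or $S$ becomes large is required.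

\section{Discretization and the tail bound}\label{sec:discrete}

An elementary integral sampled along a partition is a Gaussian system. Refining the partition leaves $N$ and $S$ unchanged, recovers the continuous-time supremum, and makes the individual steps small, which will control the overshoot at a stopping time.

\begin{lemma}\label{lem:discrete}
Let $\phi$ be an adapted elementary process. There are Gaussian systems $(\mathcal G^m_k,g^m_k,\xi^m_k)_{k\le n_m}$, $m\ge1$, on $(\Omega,\mathcal F,\mathbb P)$, with partial sums $f^m_k$, such that $N(\xi^m)=N$ and $S(\xi^m)=S$ for every $m$ and, with $f^{*m}=\max_k\|f^m_k\|$ and $\Delta_m=\max_k\|\xi^m_kg^m_k\|$,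
\begin{equation}\label{eq:limits}
f^{*m}\to M^*\quad\text{and}\quad\Delta_m\to0\qquad\text{a.s.\ as }m\to\infty .
\end{equation}
\end{lemma}

\begin{proof}
Write $\phi$ as in \eqref{eq:elementary}. Adding a term with $x_j=0$ if necessary, we may assume that the span of the $h_j$ is nonzero (if $H=\{0\}$, then $\phi=0$ and the empty system will do). Let $e_1,\dots,e_d$ be an orthonormal basis of this span, and let $R=\sum_j\|h_j\|\|x_j\|$. Take partitions $\pi_m:0=t_0<\dots<t_L=T$ that contain all $a_j$ and $b_j$ and whose mesh tends to $0$. Fix $m$ and drop it from the notation where possible.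

Each interval $I_n=(t_{n-1},t_n]$ is contained in $(a_j,b_j]$ or disjoint from it. Hence on $I_n$
\[
\phi=\sum_{i=1}^de_i\otimes x_{n,i},\qquad x_{n,i}=\sum_{j:\,I_n\subset(a_j,b_j]}1_{E_j}\langle h_j,e_i\rangle x_j .
\]
The variable $x_{n,i}$ is simple, satisfies $\|x_{n,i}\|\le R$, and is $\mathcal F_{t_{n-1}}$-measurable, since $a_j\le t_{n-1}$ for the indices $j$ in the sum. By the linearity of $W$, a.s.\ $M_{t_n}-M_{t_{n-1}}=\sum_ix_{n,i}(W_{t_n}-W_{t_{n-1}})e_i$.

Order the pairs $k=(n,i)$ lexicographically, let $|I_n|=t_n-t_{n-1}$, and put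
\[
g_{(n,i)}=|I_n|^{-1/2}(W_{t_n}-W_{t_{n-1}})e_i,\qquad\xi_{(n,i)}=|I_n|^{1/2}x_{n,i},
\]
$\mathcal G_0=\mathcal F_0$, $\mathcal G_{(n,i)}=\mathcal F_{t_{n-1}}\vee\sigma(g_{(n,1)},\dots,g_{(n,i)})$ for $i<d$, and $\mathcal G_{(n,d)}=\mathcal F_{t_n}$. For $c\in\mathbb R^d$, a.s.\ $\sum_ic_ig_{(n,i)}=|I_n|^{-1/2}(W_{t_n}-W_{t_{n-1}})(\sum_ic_ie_i)$, which is centered normal with variance $|c|^2$ and independent of $\mathcal F_{t_{n-1}}$. Thus $\mathbb E[1_G\exp(\sqrt{-1}\sum_ic_ig_{(n,i)})]=\mathbb P(G)e^{-|c|^2/2}$ for $G\in\mathcal F_{t_{n-1}}$, so the vector $(g_{(n,i)})_{i\le d}$ is standard normal in $\mathbb R^d$ and independent of $\mathcal F_{t_{n-1}}$. The $\sigma$-field preceding $\mathcal G_{(n,i)}$ is $\mathcal F_{t_{n-1}}\vee\sigma(g_{(n,l)}:l<i)$; it contains $\mathcal F_{t_{n-1}}$ and is independent of $g_{(n,i)}$. So this is a Gaussian system.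

The functions $u_{(n,i)}=|I_n|^{-1/2}1_{I_n}e_i$ are orthonormal in $L^2(\mathbb R_+;H)$, and $\phi(\omega)=\sum_ku_k\otimes\xi_k(\omega)$. By Lemma~\ref{lem:NS}, $N(\xi)=N$ and $S(\xi)=S$.

Let $\varrho_m=\max_{n,i}|(W_{t_n}-W_{t_{n-1}})e_i|$, which tends to $0$ by uniform continuity of the paths on $[0,T]$. Since $\xi_{(n,i)}g_{(n,i)}=x_{n,i}(W_{t_n}-W_{t_{n-1}})e_i$, we have $\Delta_m\le R\varrho_m$. Moreover $f_{(n,d)}=M_{t_n}$ and $\|f_{(n,i)}-M_{t_{n-1}}\|\le dR\varrho_m$ a.s., so
\[
\max_n\|M_{t_n}\|\le f^{*m}\le\max_n\|M_{t_n}\|+dR\varrho_m .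
\]
As $M$ is uniformly continuous on $[0,T]$ and constant after $T$, $\max_n\|M_{t_n}\|\to M^*$.
\end{proof}

In particular $S\le N$, and $N$, $S$, $f^{*m}$, $\Delta_m$ are measurable for the last $\sigma$-field $\mathcal G^m_{n_m}$ of the $m$th system.

\begin{proof}[Proof of Theorem~\ref{thm:tails}]
Let $A_m=\{f^{*m}>K\alpha+r,\ N\le\alpha,\ S\le\sigma\}$. If $\mathbb P(A_m)>0$, Lemma~\ref{lem:key} with $\tau=0$ and $B=\Omega$ gives
\[
K\alpha+r\le\mathbb E[f^{*m}|A_m]\le K\alpha+\sigma\sqrt{2\log(1/\mathbb P(A_m))},
\]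
so $\mathbb P(A_m)\le e^{-r^2/(2\sigma^2)}$ in all cases. By \eqref{eq:limits}, almost every point of $\{M^*>K\alpha+r,\ N\le\alpha,\ S\le\sigma\}$ lies in $A_m$ for all large $m$. Fatou's lemma bounds the probability of this event by $\liminf_m\mathbb P(A_m)$.
\end{proof}

\section{A good-$\lambda$ inequality and the moment bound}\label{sec:goodlambda}

Theorem~\ref{thm:tails} gives moments of $M^*$ only when $N$ and $S$ are bounded. To allow $N$ and $S$ in $L^p$, we compare their size with the level $\lambda$ and bound the probability of passing from level $\lambda$ to level $2\lambda$, relative to the probability of reaching level $\lambda$.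

\begin{proposition}\label{prop:goodlambda}
Let $X$ have $(\mathrm G_K)$, let $\phi$ be adapted elementary, and let $\delta,\kappa,\lambda>0$ with $K\delta\le1$. Then
\[
\mathbb P\big(M^*>2\lambda,\ N\le\delta\lambda,\ S\le\kappa\lambda\big)\le\exp\Big(-\frac{(1-K\delta)^2}{2\kappa^2}\Big)\,\mathbb P(M^*\ge\lambda).
\]
\end{proposition}

\begin{proof}
Fix $\theta>0$ and take the systems of Lemma~\ref{lem:discrete}. Let $\tau=\min\{k:\|f^m_k\|>\lambda\}$, with $\min\emptyset=\infty$, let $B_m=\{\tau<\infty\}=\{f^{*m}>\lambda\}$, and let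
\[
A_m=\{f^{*m}>(2+\theta)\lambda,\ \Delta_m\le\theta\lambda,\ N\le\delta\lambda,\ S\le\kappa\lambda\}\subset B_m .
\]
On $A_m$ we have $\tau\ge1$, $\|f^m_n\|\le\lambda$ for $n<\tau$, and $\|f^m_\tau\|\le\|f^m_{\tau-1}\|+\Delta_m\le(1+\theta)\lambda$. An index $n$ with $\|f^m_n\|>(2+\theta)\lambda$ therefore satisfies $n>\tau$ and $\|f^m_n-f^m_\tau\|>\lambda$. If $\mathbb P(A_m)>0$, Lemma~\ref{lem:key} with $\alpha=\delta\lambda$ and $\sigma=\kappa\lambda$ gives
\[
\lambda\le K\delta\lambda+\kappa\lambda\sqrt{2\log(\mathbb P(B_m)/\mathbb P(A_m))}.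
\]
Since $1-K\delta\ge0$, we may square and obtain $\mathbb P(A_m)\le e^{-(1-K\delta)^2/(2\kappa^2)}\,\mathbb P(B_m)$, which also holds if $\mathbb P(A_m)=0$. By \eqref{eq:limits}, almost every point of $\{M^*>(2+\theta)\lambda,\ N\le\delta\lambda,\ S\le\kappa\lambda\}$ lies in $A_m$ for all large $m$, and almost every point of $\{M^*<\lambda\}$ lies outside $B_m$ for all large $m$. By Fatou's lemma the first event has probability at most $\liminf_m\mathbb P(A_m)$, and $\limsup_m\mathbb P(B_m)\le\mathbb P(M^*\ge\lambda)$. Finally let $\theta\downarrow0$; the events $\{M^*>(2+\theta)\lambda\}$ increase to $\{M^*>2\lambda\}$.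
\end{proof}

Integrating against $\lambda^{p-1}$, the passage from $\lambda$ to $2\lambda$ costs a factor $2^p$, so the exponential factor must be smaller than $2^{-p}$. Because it decays like $e^{-c/\kappa^2}$, the choice $\kappa\approx p^{-1/2}$ suffices, while $\delta$ can be fixed independently of $p$. This is the origin of $\sqrt p$, and the reason why it multiplies $S$ only.

\begin{proof}[Proof of Theorem~\ref{thm:moments}]
The first statement is Proposition~\ref{prop:umd}. Let $X$ have $(\mathrm G_K)$; recall that $K>0$. Let $p\ge1$, $\delta=1/(2K)$ and $\kappa=(8(p+1)\log2)^{-1/2}$. The exponential factor in Proposition~\ref{prop:goodlambda} is $e^{-1/(8\kappa^2)}=2^{-p-1}$, so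
\[
\mathbb P(M^*>2\lambda)\le2^{-p-1}\,\mathbb P(M^*\ge\lambda)+\mathbb P(N>\delta\lambda)+\mathbb P(S>\kappa\lambda),\qquad\lambda>0 .
\]
For a variable $Z\ge0$ and $c>0$ we have $\int_0^\infty p\lambda^{p-1}\mathbb P(Z>c\lambda)\,d\lambda=c^{-p}\,\mathbb EZ^p$, also with $\ge$ in place of $>$. Multiplying by $2^pp\lambda^{p-1}$ and integrating,
\[
\mathbb E(M^*)^p\le\tfrac12\,\mathbb E(M^*)^p+2^p\big(\delta^{-p}\,\mathbb EN^p+\kappa^{-p}\,\mathbb ES^p\big).
\]
The first term on the right can be absorbed because it is finite: $M^*\le2\sum_j\|x_j\|\sup_{t\le T}|W_th_j|$, and each supremum has moments of all orders by Doob's inequality. Taking $p$th roots and using $(s^p+t^p)^{1/p}\le s+t$ and $2^{1+1/p}\le4$,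
\[
\|M^*\|_{L^p}\le2^{1+1/p}\big(\delta^{-1}\|N\|_{L^p}+\kappa^{-1}\|S\|_{L^p}\big)\le8K\|N\|_{L^p}+4\kappa^{-1}\|S\|_{L^p}.
\]
Since $p+1\le2p$, we have $4\kappa^{-1}\le16\sqrt{\log2}\,\sqrt p<14\sqrt p$, because $\log2<0.7<(7/8)^2$. The second inequality of the theorem follows from $S\le N$ and $\sqrt p\ge1$.
\end{proof}

\section{The converse and optimality}\label{sec:converse}

To deduce $(\mathrm G_K)$ from \eqref{eq:star} we realize a given Gaussian system inside a stochastic integral: the variables $g_k$ become the increments of a Brownian motion over unit intervals, and independent bridges fill in the path.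

\begin{proposition}\label{prop:converse}
Let $p_0\in[1,\infty)$. If \eqref{eq:star} holds for $p=p_0$ and $H=\mathbb R$ with a constant $C$ that is independent of the filtered space and of $W$, then $X$ has $(\mathrm G_K)$ with $K=C$.
\end{proposition}

\begin{proof}
Let $(\mathcal G_k,g_k,\xi_k)_{k\le n_0}$ be a Gaussian system with $N(\xi)\le\alpha$ a.s. On a product space take standard Brownian bridges $Z^1,\dots,Z^{n_0}$ on $[0,1]$ (continuous centered Gaussian processes with covariance $s\wedge t-st$) and a Brownian motion $Z^{n_0+1}$, independent of each other and of $\mathcal G_{n_0}$. Put $W_0=0$,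
\[
W_t=W_{k-1}+(t-k+1)g_k+Z^k_{t-k+1}\quad(k-1\le t\le k\le n_0),\qquad W_t=W_{n_0}+Z^{n_0+1}_{t-n_0}\quad(t\ge n_0).
\]
As $Z^k_0=Z^k_1=0$ for $k\le n_0$, the paths are continuous and $W_k-W_{k-1}=g_k$. Let $J_k=[k-1,k)$ for $k\le n_0$ and $J_{n_0+1}=[n_0,\infty)$, and for $t\in J_k$ define
\[
\mathcal F_t=\mathcal G_{k-1}\vee\sigma(Z^1,\dots,Z^{k-1})\vee\sigma(W_s-W_{k-1}:k-1\le s\le t).
\]
Then $\mathcal F_k=\mathcal G_k\vee\sigma(Z^1,\dots,Z^k)$ for $k\le n_0$, and $\mathcal F_t\subset\mathcal F_k$ for $t\in J_k$, $k\le n_0$, because $W_s-W_{k-1}$ is a function of $g_k$ and $Z^k$. So $(\mathcal F_t)$ is a filtration, and $W$ is adapted since $W_{k-1}=g_1+\dots+g_{k-1}$.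

For $k\le n_0$ the process $s\mapsto sg_k+Z^k_s$ on $[0,1]$ is centered Gaussian with covariance $st+(s\wedge t-st)=s\wedge t$, hence a Brownian motion, and it is independent of $\mathcal F_{k-1}$ because the pair $(g_k,Z^k)$ is. Likewise $Z^{n_0+1}$ is independent of $\mathcal F_{n_0}$. Consequently, if $s\in J_k$ and $t>s$ lies in the closure of $J_k$, then $\mathbb E[e^{\sqrt{-1}\,c(W_t-W_s)}|\mathcal F_s]=e^{-c^2(t-s)/2}$ for real $c$. For general $s<t$, split $[s,t]$ at the integers up to $n_0$ that it contains and condition successively, from the last piece to the first; the factors multiply to the same formula. So $W$ is an $(\mathcal F_t)$-Brownian motion, and $W_th=hW_t$ defines an $\mathbb R$-cylindrical Brownian motion.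

The process $\phi=\sum_k1_{(k-1,k]}\,\xi_k$ is adapted elementary, since $\xi_k$ is simple and $\mathcal G_{k-1}\subset\mathcal F_{k-1}$. It satisfies $M_n=f_n$ for $n\le n_0$, and $N=N(\xi)$ because the functions $1_{(k-1,k]}$ are orthonormal. Therefore $\mathbb E\max_n\|f_n\|\le\|M^*\|_{L^{p_0}}\le C\|N\|_{L^{p_0}}\le C\alpha$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
(i)$\Rightarrow$(iii) is Theorem~\ref{thm:moments}, whose constant $8K+14$ does not depend on $p$, $H$, the filtered space or $W$. (iii)$\Rightarrow$(ii) follows by taking $p_0=1$ and $H=\mathbb R$. (ii)$\Rightarrow$(i) is Proposition~\ref{prop:converse}.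

Let $H\ne\{0\}$. By Example~\ref{ex:rankone}, $\liminf_{p\to\infty}C_{p,X}/\sqrt p\ge e^{-1/2}>0$ for any admissible constants, so $\sqrt p$ is the exact order. For the same $\phi$ and $\alpha=\sigma=1$, the probability in Theorem~\ref{thm:tails} is at least $(2\pi)^{-1/2}e^{-(K+r+1)^2/2}$, which exceeds $e^{-cr^2}$ for large $r$ whenever $c>1/2$.
\end{proof}

\section{The spaces $L^q$}\label{sec:Lq}

Let $(Y,\mu)$ be a measure space and let $L^q(\mu)$ consist of functions with values in $\mathbb K=\mathbb R$ or $\mathbb C$. Fact (b) provides \eqref{eq:star} at the single exponent $p=q$, and Proposition~\ref{prop:converse} needs no more, provided that the constant does not depend on the filtered space. For completeness we derive (b) in this form from the scalar case of Theorem~\ref{thm:answer}.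

\begin{lemma}\label{lem:b}
For all $q\in[1,\infty)$, all measure spaces $(Y,\mu)$, all $H$, all filtered spaces and all $W$, \eqref{eq:star} holds for $X=L^q(\mu)$ and $p=q$ with constant $C'\sqrt q$, where $C'=30\sqrt{\pi/2}$.
\end{lemma}

\begin{proof}
Write $\phi$ as in \eqref{eq:elementary} and fix representatives of the functions $x_j$. They vanish outside a $\sigma$-finite set, so we may assume that $\mu$ is $\sigma$-finite. For $y\in Y$ let $\phi_y$ be the $\mathbb K$-valued elementary process obtained by replacing $x_j$ with $x_j(y)$; its integral is $M_t(y)$. With $\phi=\sum_ku_k\otimes\xi_k$ as in the proof of Lemma~\ref{lem:discrete}, we have $\phi_y=\sum_ku_k\otimes\xi_k(y)$, with $\gamma$-norm $N_y=(\sum_k|\xi_k(y)|^2)^{1/2}$. The space $\mathbb K$ is a real Hilbert space, so $\beta_{2,\mathbb K}=1$ and Theorem~\ref{thm:answer} applies to $\phi_y$ with constant $30\sqrt q$. By Tonelli's theorem,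
\[
\mathbb E(M^*)^q\le\int_Y\mathbb E\sup_t|M_t(y)|^q\,\mu(dy)\le(30\sqrt q)^q\,\mathbb E\int_YN_y^q\,\mu(dy).
\]
Fix $\omega$ and $y$. The vector $G=\sum_k\gamma_k\xi_k(y)$ is centered Gaussian in $\mathbb K$ with $\mathbb E'|G|^2=N_y^2$. In an orthonormal basis that diagonalizes its covariance it has the law of $(\sqrt{\lambda_i}\,\gamma_i)_i$ with $\sum_i\lambda_i=N_y^2$, and Jensen's inequality for the Euclidean norm gives $\mathbb E'|G|=\mathbb E'|(\sqrt{\lambda_i}\,|\gamma_i|)_i|\ge\sqrt{2/\pi}\,N_y$. By Minkowski's integral inequality,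
\[
\Big(\int_YN_y^q\,\mu(dy)\Big)^{1/q}\le\sqrt{\pi/2}\;\mathbb E'\Big\|\sum_k\gamma_k\xi_k\Big\|_{L^q(\mu)}\le\sqrt{\pi/2}\,N .\qedhere
\]
\end{proof}

\begin{corollary}\label{cor:Lq}
Let $C'$ be a constant for which (b) holds on every filtered space. Then for all $p,q\in[1,\infty)$ the inequality \eqref{eq:star} holds for $X=L^q(\mu)$ with
\[
C_{p,L^q}\le8C'\sqrt q+14\sqrt p .
\]
The class of spaces described in Theorem~\ref{thm:char} is strictly larger than the class of UMD spaces.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:converse} with $p_0=q$, the space $L^q(\mu)$ has $(\mathrm G_K)$ with $K=C'\sqrt q$. The bound follows from the first inequality of Theorem~\ref{thm:moments} and $S\le N$.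

The class contains all UMD spaces by Proposition~\ref{prop:umd}, and it contains $\ell^1$ by the case $q=1$. It remains to see that $\ell^1$ is not UMD. Let $\Omega=Y=\{-1,1\}^n$, both with the uniform probability, and define $d_k:\Omega\to L^1(Y)$ by $d_k(\omega)(y)=\omega_ky_k\prod_{j<k}(1+\omega_jy_j)$. This is a martingale difference sequence for the filtration generated by the coordinates of $\omega$. The sum telescopes, $\sum_kd_k(\omega)(y)=\prod_{j\le n}(1+\omega_jy_j)-1$, and the product is nonnegative with integral $1$ in $y$, so $\|\sum_kd_k(\omega)\|_{L^1(Y)}\le2$. Fix $\omega$. On the set $Y_l=\{y:\omega_jy_j=1\text{ for }j<l,\ \omega_ly_l=-1\}$, of measure $2^{-l}$, we have $d_k=2^{k-1}$ for $k<l$, $d_l=-2^{l-1}$, and $d_k=0$ for $k>l$, so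
\[
(-1)^{l-1}\sum_k(-1)^kd_k=2^{l-1}+\big(2^{l-2}-2^{l-3}+\cdots\big)\ge2^{l-1}.
\]
The sets $Y_1,\dots,Y_n$ are disjoint, so $\|\sum_k(-1)^kd_k(\omega)\|_{L^1(Y)}\ge n/2$ and $\beta_{2,L^1(Y)}\ge n/4$. Since $L^1(Y)$ is isometric to a subspace of $\ell^1$ for every $n$, the space $\ell^1$ is not UMD.
\end{proof}

For fixed $q$ the bound of Corollary~\ref{cor:Lq} is at most $(8C'\sqrt q+14)\sqrt p$, uniformly over $p\in[1,\infty)$. This settles the case $X=L^q$ singled out in \cite{NVW}.

\begin{thebibliography}{9}

\bibitem{HNVW}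
Hyt\"onen, van Neerven, Veraar, Weis, \emph{Analysis in Banach Spaces I}.

\bibitem{NVW}
Jan van Neerven, Mark Veraar, Lutz Weis, \emph{Stochastic integration in Banach spaces -- a survey}, arXiv:1304.7575 (2013).

\bibitem{Tal}
Talagrand, GAFA 6 (1996), 587--600.

\bibitem{Vil}
Villani, \emph{Topics in Optimal Transportation}.

\end{thebibliography}
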